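\title{Zero-cycles on powers of the universal Jacobian and the Chow ring of the stack of bundles on hyperelliptic curves}

\begin{abstract}
Let $\mathcal V$ be the moduli stack of pairs consisting of a hyperelliptic curve of genus $g$ and a vector bundle of rank $r$ and degree $d$ on it. A conjecture of Saha predicts that restriction to the fiber $\operatorname{Bun}_{r,d}C$, followed by the cycle class map, identifies the rational Chow ring of $\mathcal V$ with the subring of $H^*(\operatorname{Bun}_{r,d}C)$ generated by the twisted kappa classes. We show that the image is always this subring, but that injectivity fails: the kernel has uncountable dimension for $g=2$ and $r\ge 7$, and for every $g\ge2$ once $r$ is large. The classes in the kernel live on a Harder--Narasimhan stratum and come from zero-cycles on fiber powers of the universal Jacobian. These zero-cycles are abundant because the fiber powers carry invariant square-integrable holomorphic forms of top degree, which we build from Igusa's cusp form $\chi_{10}$ in genus two and from invariants of binary forms in every genus.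
\end{abstract}

\section{Introduction}

\subsection{The question}

We work over $\mathbb C$. Chow groups and cohomology groups have rational coefficients unless the contrary is said. Fix integers $r\ge1$, $g\ge2$ and $d$. Let $\mathcal H_g$ be the moduli stack of smooth hyperelliptic curves of genus $g$, and let $\mathcal V=\mathcal V^{\mathcal H}(r,d,g)$ be the stack of pairs $(C,E)$, where $C$ is such a curve and $E$ is a vector bundle of rank $r$ and degree $d$ on $C$. No stability condition is imposed on $E$. Forgetting $E$ gives a smooth morphism $\mathcal V\to\mathcal H_g$, whose fiber over $[C]$ is the stack $\operatorname{Bun}_{r,d}C$ of all bundles of rank $r$ and degree $d$ on $C$. Restriction to this fiber followed by the cycle class map is a ring homomorphism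
\[
\operatorname{cl}_C\colon A^*(\mathcal V)\longrightarrow A^*(\operatorname{Bun}_{r,d}C)\longrightarrow H^*(\operatorname{Bun}_{r,d}C).
\]
It takes values in the algebraic cohomology $H^*_a(\operatorname{Bun}_{r,d}C)$, the image of the second arrow. These stacks are not of finite type; Section~\ref{ss:HN} recalls how their Chow groups are defined.

Let $\pi\colon\mathcal C\to\mathcal V$ be the universal curve, $\omega_\pi$ its relative dualizing sheaf and $\mathcal E$ the universal bundle on $\mathcal C$. The \emph{twisted kappa classes} are the pushforwards
\[
\pi_*\big(c_1(\omega_\pi)^{m_0}\,c_1(\mathcal E)^{m_1}\cdots c_r(\mathcal E)^{m_r}\big)\in A^*(\mathcal V),\qquad m_0,\dots,m_r\ge0 .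
\]
They are the classes that can be written down from the universal objects alone. Let $H^*_\kappa\subset H^*(\operatorname{Bun}_{r,d}C)$ be the subring generated by their images under $\operatorname{cl}_C$.

\medskip
\noindent\textbf{Conjecture} (\cite[Conjecture A]{Saha})\textbf{.} \emph{For all $r\ge1$, $g\ge2$, $d\in\mathbb Z$ and every hyperelliptic curve $C$ of genus $g$, the map $\operatorname{cl}_C\colon A^*(\mathcal V)\to H^*_a(\operatorname{Bun}_{r,d}C)$ is an isomorphism onto $H^*_\kappa$.}
\medskip

It is proved in \cite{Saha} for rank two over curves of genus two, and it is noted there that the case $r=1$ of the universal Jacobian follows from known results.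

\subsection{What one would expect}

The conjecture makes two assertions: that the image of $\operatorname{cl}_C$ is $H^*_\kappa$, and that $\operatorname{cl}_C$ is injective.

The first is suggested by monodromy. A class that is defined on the whole family is invariant under the monodromy of the family. The monodromy of hyperelliptic curves is Zariski dense in the symplectic group of $H^1(C)$, and the invariants of this group in $H^*(\operatorname{Bun}_{r,d}C)$ turn out to be exactly $H^*_\kappa$.

The second is suggested by the simplicity of the base. A hyperelliptic curve is determined by its $n=2g+2$ branch points on $\mathbb P^1$, so the coarse space of $\mathcal H_g$ is $M_{0,n}/S_n$. Since $M_{0,n}$ is an open subset of $\mathbb A^{n-3}$, the Chow ring of $\mathcal H_g$ is $\mathbb Q$, and no class pulled back from the base can lie in the kernel. For a trivial family over such a base, restriction to a fiber loses nothing: if $B\subset\mathbb A^N$ is open and nonempty and $F$ is a smooth variety, then the pullback $A^*(F)\to A^*(B\times F)$ is surjective by homotopy invariance and excision, restriction to a fiber is a left inverse, and so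 both maps are isomorphisms. In particular a cycle contained in one fiber $\{b\}\times F$ is rationally equivalent to zero, because it restricts to zero on any other fiber. For the nontrivial family $\mathcal V\to\mathcal H_g$, injectivity would likewise require every cycle contained in a fiber other than the chosen one to be rationally equivalent to zero on $\mathcal V$. This is what fails.

\subsection{Results}

\begin{theorem}\label{thm:kernel}
For every $g\ge2$ there is an integer $r_0(g)$ such that for all $r\ge r_0(g)$, all $d$ and all hyperelliptic curves $C$ of genus $g$, the kernel of $A^*(\mathcal V)\to A^*(\operatorname{Bun}_{r,d}C)$ has uncountable dimension. Hence so does the kernel of $\operatorname{cl}_C$, and the conjecture fails for these $r,g,d,C$. One can take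
\[
r_0(2)=7;\qquad r_0(g)=6+8\Big\lfloor\frac{g-3}4\Big\rfloor\ \ (g\text{ odd});\qquad r_0(g)=5+8\Big\lfloor\frac{g-6}8\Big\rfloor\ \ (g\equiv2\bmod 4,\ g\ge6).
\]
\end{theorem}

\begin{theorem}\label{thm:image}
For all $r\ge1$, $g\ge2$, $d$ and $C$, the image of $\operatorname{cl}_C$ is exactly $H^*_\kappa$.
\end{theorem}

Thus injectivity is the only obstruction to the conjecture. We do not determine the set of pairs $(r,g)$ for which injectivity holds. In particular nothing is claimed for $r\le4$, nor for $g=2$ and $r\le6$, where $r=1$ and $r=2$ are the positive cases mentioned above.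

\subsection{The method}

Theorem~\ref{thm:kernel} rests on three steps. First, the bundles whose Harder--Narasimhan pieces are line bundles form a stratum of $\mathcal V$ that maps to a fiber product of universal Jacobians. A zero-cycle on this product gives a class on $\mathcal V$ that is supported over finitely many points of $\mathcal H_g$ and therefore dies on the fiber over $[C]$, while a self-intersection computation shows that it survives on $\mathcal V$ (Section~\ref{sec:reduction}). Second, a variety with a square-integrable holomorphic form of top degree has an uncountable-dimensional group of zero-cycles (Section~\ref{sec:forms}). Third, such forms exist on high fiber powers of the universal Jacobian. In genus two one is given by a Siegel cusp form (Section~\ref{sec:genus2}); this already disproves the conjecture, and a reader who wants only the counterexample can stop there. For arbitrary genus we write a form down in terms of branch points and estimate its norm near the boundary of $\overline M_{0,2g+2}$ (Section~\ref{sec:allgenera}). Theorem~\ref{thm:image} is independent of all this and is proved in Section~\ref{sec:image}.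

\section{Strata, covers and Chow groups}\label{sec:prelim}

\subsection{Harder--Narasimhan strata}\label{ss:HN}

The slope of a bundle $E$ on a curve is $\mu(E)=\deg E/\operatorname{rk}E$, and $E$ is semistable if no nonzero subsheaf has larger slope. Every bundle has a unique filtration by subbundles $0=E_0\subset E_1\subset\dots\subset E_l=E$, the Harder--Narasimhan (HN) filtration, whose quotients are semistable of slopes $\mu_1>\dots>\mu_l$. We put $\mu_{\max}(E)=\mu_1$ and $\mu_{\min}(E)=\mu_l$. The HN polygon of $E$ is the concave polygon with vertices $(\operatorname{rk}E_j,\deg E_j)$, and polygons are ordered by lying on or below one another. We use three standard facts.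
\begin{itemize}
\item[(HN1)] For every subsheaf $F\subset E$ the point $(\operatorname{rk}F,\deg F)$ lies on or below the HN polygon of $E$.
\item[(HN2)] For every polygon $\nu$, the locus of bundles with HN polygon $\le\nu$ is open (Shatz), and it is of finite type by boundedness.
\item[(HN3)] The stratum of bundles whose HN quotients have ranks $r_j$ and slopes $\mu_j$ has codimension $\sum_{i<j}r_ir_j(\mu_i-\mu_j+g-1)$.
\end{itemize}
The codimension in (HN3) is at least $\mu_{\max}-\mu_{\min}$. The slopes have denominators at most $r$ and weighted mean $d/r$, so only finitely many strata have codimension at most a given number.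

Choose an exhaustion $\mathcal V_1\subset\mathcal V_2\subset\cdots$ of $\mathcal V$ by opens as in (HN2), and let $\mathcal V_{n,C}$ be the fiber of $\mathcal V_n$ over $[C]$. Removing a closed substack of codimension $>p$ does not change $A^p$. Removing a closed substack of codimension $c$ from a smooth stack induces an injection on $H^j$ for $j<2c$ and a bijection for $j<2c-1$. Hence, for fixed $p$ and $j$ and all $n\gg0$, the groups $A^p(\mathcal V_n)$, $A^p(\mathcal V_{n,C})$ and $H^j(\mathcal V_{n,C})$ do not depend on $n$. They are $A^p(\mathcal V)$, $A^p(\operatorname{Bun}_{r,d}C)$ and $H^j(\operatorname{Bun}_{r,d}C)$; for the Chow groups this is the definition.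

\subsection{A finite cover of $\mathcal H_g$}\label{ss:cover}

We replace $\mathcal H_g$ by a variety with a finite group action, over which the universal curve has a section. Let $H'$ be a connected component of the stack of hyperelliptic curves of genus $g$ with a symplectic level-$3$ structure on the Jacobian and an ordering of the $2g+2$ Weierstrass points. The whole stack is a torsor over $\mathcal H_g$ under $Sp_{2g}(\mathbb Z/3)\times S_{2g+2}$. As $\mathcal H_g$ is connected, $H'$ is a torsor under the stabilizer $\Gamma$ of the component, and $\mathcal H_g=[H'/\Gamma]$. By Serre's lemma a nontrivial automorphism of a curve of genus $\ge2$ acts nontrivially on the $3$-torsion of the Jacobian, so the objects of $H'$ have no automorphisms. Moreover $H'$ is finite over the affine coarse space of $\mathcal H_g$. Hence $H'$ is a smooth connected affine variety, of dimension $2g-1$.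

The universal curve $C'\to H'$ carries an action of $\Gamma$, and the first Weierstrass point gives a section $w$, which is not $\Gamma$-equivariant. The stabilizer in $\Gamma$ of a point of $H'$ over $[C]$ is $\operatorname{Aut}(C)$, which contains the hyperelliptic involution $\sigma$.

\begin{lemma}\label{lem:generic}
For $n\ge5$, a general set of $n$ points of $\mathbb P^1$ is preserved by no nontrivial projective transformation. In particular $\operatorname{Aut}(C)=\{1,\sigma\}$ for a general hyperelliptic curve $C$ of genus $g\ge2$.
\end{lemma}

\begin{proof}
A nontrivial transformation preserving the set has finite order $l$ with $2\le l\le n$, so it is conjugate to $x\mapsto\zeta x$ with $\zeta$ a primitive $l$-th root of unity. An invariant set consists of a subset of $\{0,\infty\}$ and at most $n/2$ orbits of length $l$. Up to scaling such sets depend on at most $n/2-1<n-3$ parameters. For the last claim, $\operatorname{Aut}(C)/\langle\sigma\rangle$ acts faithfully on $\mathbb P^1$ and preserves the $2g+2\ge6$ branch points.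
\end{proof}

Let $J^e=\operatorname{Pic}^e(C'/H')$ be the relative Picard scheme of degree $e$; it is smooth and projective over $H'$. For integers $d_1,\dots,d_s$ put
\[
P_s=J^{d_1}\times_{H'}\dots\times_{H'}J^{d_s},\qquad X_s=J^0\times_{H'}\dots\times_{H'}J^0\quad(s\text{ factors}).
\]
These are smooth connected quasi-projective varieties of dimension $2g-1+sg$, with canonical actions of $\Gamma$. For a stack $W$ over $\mathcal H_g$ we write $W'=W\times_{\mathcal H_g}H'$.

\subsection{Chow groups of quotient stacks}\label{ss:chow}

Let $U\subset\mathcal V$ be an open substack of finite type. For $m\gg0$ all bundles $E\otimes\omega^{m}$ with $E$ in $U$ are globally generated with $H^1=0$ and $h^0=N$ constant. Choosing a basis of $H^0$ gives $U'=[R/GL_N]$, with $R$ smooth, quasi-projective and open in a relative Quot scheme over $H'$, and $U=[R/(GL_N\times\Gamma)]$. Closed substacks of $U$ and $U'$, and their open substacks, inherit such presentations. So the equivariant intersection theory of Edidin and Graham applies to all finite type stacks below. Recall that $A^p([R/G])$ is the Chow group $A^p$ of $(R\times\mathbb E)/G$, where $\mathbb E$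 is an open subset of a representation of $G$ on which $G$ acts freely and whose complement has codimension $>p$. We use the following properties.
\begin{itemize}
\item[(I1)] \emph{Excision.} For $Z\subset W$ closed, $A_*(Z)\to A_*(W)\to A_*(W\setminus Z)\to0$ is exact.
\item[(I2)] \emph{Functoriality.} There are functorial pullbacks for flat morphisms and for morphisms of smooth stacks, and pushforwards for projective morphisms; pushforward commutes with flat pullback in Cartesian squares.
\item[(I3)] \emph{Self-intersection.} For a closed immersion $\iota$ of smooth stacks with normal bundle $\mathcal N$ of rank $c$, we have $\iota^*\iota_*y=c_c(\mathcal N)\,y$.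
\item[(I4)] For the $\Gamma$-torsor $q\colon U'\to U$ we have $q^*q_*=\sum_{\gamma\in\Gamma}\gamma^*$.
\item[(I5)] For a smooth variety $P$, $A^*(P\times B\mathbb G_m^r)=A^*(P)[t_1,\dots,t_r]$, where $t_i=c_1(\chi_i)$ and $\chi_i$ is the line bundle given by the $i$-th standard character.
\end{itemize}

\section{From zero-cycles on Jacobians to classes on $\mathcal V$}\label{sec:reduction}

\subsection{Ranks one and two}

For $r=1$ the stack $\mathcal V'$ is the Picard stack of line bundles of degree $d$ on the fibers of $C'\to H'$. The Poincar\'e bundle trivialized along $w$ splits it as $J^d\times B\mathbb G_m$, so $A^*(\mathcal V')=A^*(J^d)[t]$. A class $x\in A_0(J^d)$ has codimension $3g-1>g$, so it restricts to zero in $A^*(\operatorname{Pic}^dC)$. If $x$ is $\Gamma$-invariant, then $q_*x$ is a class on $\mathcal V$ with $q^*q_*x=|\Gamma|x$. It lies in the kernel of restriction to the fiber, and it is nonzero if $x$ is. So injectivity in rank one forces $A_0(J^d)^\Gamma=0$.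

For $r=2$ there is no map from $\mathcal V'$ to a product of two Jacobians, but there is one from a stratum. Take $d_1>d_2$ with $d_1+d_2=d$, let $S'$ be the stratum of extensions $0\to L_1\to E\to L_2\to0$ with $\deg L_i=d_i$, and map $E$ to $(L_1,L_2)\in P_2$. Pull $x\in A_0(P_2)$ back to $S'$ and push it forward to the open substack $U'$ in which $S'$ is closed. The difficulty is that the pushforward could kill the class. To test this, restrict back to the split bundles $L_1\oplus L_2$, which are parametrized by $P_2\times B\mathbb G_m^2$. The normal space to the stratum at $L_1\oplus L_2$ is $H^1(L_1^\vee\otimes L_2)$, of dimension $c=d_1-d_2+g-1$, and an automorphism $(\lambda_1,\lambda_2)$ acts on it by the scalar $\lambda_2/\lambda_1$. So the normal bundle is $N_{12}\otimes\chi_1^{-1}\chi_2$ with $N_{12}$ a bundle on $P_2$, and by (I3) the restricted class is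
\[
\big((t_2-t_1)^c+c_1(N_{12})(t_2-t_1)^{c-1}+\dots+c_c(N_{12})\big)\,x=(t_2-t_1)^c\,x ,
\]
since $c_k(N_{12})\,x=0$ for $k>0$ by dimension. This is nonzero if $x\ne0$. Without the automorphisms only the last term $c_c(N_{12})\,x=0$ would be present. The extra automorphisms of unstable bundles are what detects the class, and this is where it matters that $\mathcal V$ contains all bundles.

\subsection{The general statement}

In rank $r$ the same construction uses $P_r$. To obtain all ranks $r\ge s$ from information about a single $s$, we start from a zero-cycle on $P_s$ and pull it back to $P_r$.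

\begin{proposition}\label{prop:reduction}
Let $1\le s\le r$, and let $d_1>\dots>d_r$ be integers with $\sum d_i=d$. Put $c=\sum_{i<j}(d_i-d_j+g-1)$ and $p=c+\dim P_s$. For every $C$,
\[
\dim\ker\big(A^p(\mathcal V)\to A^p(\operatorname{Bun}_{r,d}C)\big)\ \ge\ \dim A_0(P_s)^\Gamma .
\]
\end{proposition}

Such $d_i$ exist for every $d$: take $d_2>\dots>d_r$ sufficiently negative and let $d_1$ be determined by the sum.

\begin{proof}
\emph{Step 1: the stratum and its normal bundle.} We need the stratum as a closed substack with a modular description, so that its normal bundle can be computed. Let $\nu$ be the polygon with vertices $(i,d_1+\dots+d_i)$, and let $U\subset\mathcal V$ be the open substack of bundles with HN polygon $\le\nu$. Let $\iota\colon S\to U$ be the relative flag-Quot scheme of filtrations $0\subset E_1\subset\dots\subset E_r=E$ with $E/E_i$ flat over the base, $\operatorname{rk}E_i=i$ and $\deg E_i=d_1+\dots+d_i$. The morphism $\iota$ is representable and projective.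

Consider a geometric point of $S$. By (HN1) the saturation of $E_i$ in $E$ has degree at most $d_1+\dots+d_i=\deg E_i$, so $E_i$ is saturated. Then $L_i=E_i/E_{i-1}\subset E/E_{i-1}$ is torsion free of rank one, that is, a line bundle of degree $d_i$. As $d_1>\dots>d_r$, the filtration is the HN filtration of $E$, which is unique. So the geometric fibers of $\iota$ have at most one point.

Let $\mathcal End_{\mathrm{fil}}E\subset\mathcal End\,E$ be the subsheaf of endomorphisms that preserve the filtration. A first-order deformation of the filtration inside the fixed bundle $E$ is locally induced by an infinitesimal automorphism of $E$, unique up to those preserving the filtration. So the tangent space to the fiber of $\iota$ is $H^0(\mathcal End\,E/\mathcal End_{\mathrm{fil}}E)$. The quotient sheaf has a filtration with pieces $\mathcal Hom(L_i,L_j)$, $i<j$, of degree $d_j-d_i<0$, so this $H^0$ vanishes and $\iota$ is unramified. A proper, unramified, radicial morphism is a proper monomorphism, hence a closed immersion \cite[18.12.6]{EGA}. Thus $\iota$ is a closed immersion.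

Deformations of a filtered bundle are governed by $H^1(\mathcal End_{\mathrm{fil}}E)$, with obstructions in $H^2=0$, so $S$ is smooth over $\mathcal H_g$. The exact sequence
\[
0\to H^1(\mathcal End_{\mathrm{fil}}E)\to H^1(\mathcal End\,E)\to H^1(\mathcal End\,E/\mathcal End_{\mathrm{fil}}E)\to0
\]
identifies the normal bundle of $\iota$ with $\mathcal N=R^1\pi_*(\mathcal End\,\mathcal E/\mathcal End_{\mathrm{fil}}\mathcal E)$. By Riemann--Roch it has rank $c$.

\emph{Step 2: the classes.} Let $\mathcal P$ be the fiber product over $\mathcal H_g$ of the Picard stacks of degrees $d_1,\dots,d_r$. The morphism $\operatorname{gr}\colon S\to\mathcal P$, $E\mapsto(L_i)$, has the section $\operatorname{sp}\colon(L_i)\mapsto\bigoplus L_i$. The Poincar\'e bundles $\mathcal L_i$ trivialized along $w$ give $\mathcal P'=P_r\times B\mathbb G_m^r$, with universal line bundles $\mathcal L_i\otimes\chi_i$, and $A^*(\mathcal P')=A^*(P_r)[t_1,\dots,t_r]$ by (I5). Let $\operatorname{pr}\colon P_r\to P_s$ be the projection to the first $s$ factors. For $x\in A_0(P_s)^\Gamma=A^{\dim P_s}(P_s)^\Gamma$ set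
\[
z'(x)=\iota'_*\operatorname{gr}'^*(\operatorname{pr}^*x)\in A^p(U'),\qquad z(x)=q_*z'(x)\in A^p(U),
\]
where $\operatorname{pr}^*x$ is viewed on $\mathcal P'$ through the canonical map $\mathcal P'\to P_r$.

\emph{Step 3: $x\mapsto z(x)$ is injective.} The splitting of $\mathcal P'$ depends on $w$, but the maps $\iota'$, $\operatorname{gr}'$, $\mathcal P'\to P_r$ and $\operatorname{pr}$ are canonical, hence $\Gamma$-equivariant. So $z'(x)$ is $\Gamma$-invariant, and $q^*z(x)=|\Gamma|\,z'(x)$ by (I4). It suffices to show that $z'(x)\neq0$ for $x\ne0$. By (I3) and $\operatorname{gr}'\circ\operatorname{sp}'=\mathrm{id}$,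
\[
(\iota'\circ\operatorname{sp}')^*z'(x)=c_c(\operatorname{sp}'^*\mathcal N)\cdot\operatorname{pr}^*x\ \in\ A^*(P_r)[t_1,\dots,t_r].
\]
On split bundles $\operatorname{sp}'^*\mathcal N=\bigoplus_{i<j}N_{ij}\otimes\chi_i^{-1}\chi_j$, where $N_{ij}=R^1\pi_*(\mathcal L_i^\vee\otimes\mathcal L_j)$ is a bundle of rank $n_{ij}=d_i-d_j+g-1$ on $P_r$. Hence
\[
c_c(\operatorname{sp}'^*\mathcal N)=\prod_{i<j}\ \sum_{k=0}^{n_{ij}}c_k(N_{ij})\,(t_j-t_i)^{n_{ij}-k}.
\]
For $s<r$ the lower terms need not annihilate $\operatorname{pr}^*x$, but they have lower degree in $t$. The part of $c_c(\operatorname{sp}'^*\mathcal N)\operatorname{pr}^*x$ of degree $c$ in $t$ is $\operatorname{pr}^*x\otimes\prod_{i<j}(t_j-t_i)^{n_{ij}}$ in $A^*(P_r)\otimes\mathbb Q[t]$, which is nonzero if $\operatorname{pr}^*x\ne0$. Finally $\operatorname{pr}^*$ is injective, because $\operatorname{pr}$ has a section, given by $\mathcal O(d_jw)$ in the factors $j>s$.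

\emph{Step 4: moving $x$ away from $C$.} Let $O\subset H'$ be the finite $\Gamma$-orbit over $[C]$ and $B\subset P_s$ its preimage, a closed subset different from $P_s$ since $\dim H'>0$. Let $y\in B$. As $P_s$ is irreducible, $y$ lies on an irreducible closed curve not contained in $B$. On the normalization of this curve the preimage of $B$ is finite, and the semilocal ring of this finite set is a principal ideal domain. So there is a rational function with a simple zero at a chosen point over $y$ that is a unit at the other points of the preimage of $B$. Pushing its divisor forward shows that $y$ is rationally equivalent to a zero-cycle supported off $B$. Hence $x$ is represented by a zero-cycle supported off $B$. Let $\Sigma\subset H'$ be the union of the $\Gamma$-orbits of the images of its support; it is finite, $\Gamma$-stable and disjoint from $O$. Denote by a subscript $\Sigma$ the preimage of $\Sigma$, respectively of the closed substack $[\Sigma/\Gamma]\subset\mathcal H_g$. Then $x$ restricts to zero on $P_s\setminus P_{s,\Sigma}$. All operations in Step 2 commute with restriction to opens by (I2), so $z(x)$ restricts to zero on $U\setminus U_\Sigma$.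 By (I1), $z(x)$ is the pushforward of a class $\zeta\in A_*(U_\Sigma)$.

\emph{Step 5: extending to $\mathcal V$.} An arbitrary extension of $z(x)$ from $U$ to $\mathcal V$ could be nonzero on the fiber over $[C]$, so we extend $\zeta$ instead. Take $\mathcal V_n\supset U$ with $A^p(\mathcal V)=A^p(\mathcal V_n)$ and $A^p(\operatorname{Bun}_{r,d}C)=A^p(\mathcal V_{n,C})$. By (I1), $\zeta$ lifts to $A_*(\mathcal V_{n,\Sigma})$. Let $\tilde z\in A^p(\mathcal V_n)$ be the pushforward of a lift. Then $\tilde z|_U=z(x)$, and $\tilde z$ vanishes on the open substack $\mathcal V_n\setminus\mathcal V_{n,\Sigma}$. The map $\mathcal V_{n,C}\to\mathcal V_n$ factors through this open substack, so $\tilde z$ lies in the kernel of restriction to $\operatorname{Bun}_{r,d}C$.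

Thus the image of the kernel in $A^p(U)$ contains $z(A_0(P_s)^\Gamma)$, which is isomorphic to $A_0(P_s)^\Gamma$ by Step 3.
\end{proof}

\section{Top forms and zero-cycles}\label{sec:forms}

It remains to show that $A_0(P_s)^\Gamma$ is large. The group $A_0$ of an open variety can vanish, as for $\mathbb A^1$. The obstruction to vanishing that we use is a holomorphic form of top degree on a smooth compactification.

\begin{lemma}[Bloch--Srinivas]\label{lem:BS}
Let $Y$ be a connected smooth projective complex variety of dimension $n\ge1$ and $D\subsetneq Y$ a closed subset with $A_0(Y\setminus D)=0$. Then $H^0(Y,K_Y)=0$.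
\end{lemma}

\begin{proof}
The idea is to apply the hypothesis to the generic point of $Y$ and to read the result as a statement about the diagonal. Choose models $Y_0\supset D_0$ over a finitely generated field $k\subset\mathbb C$, put $K=k(Y_0)$ and $Y_0^\circ=Y_0\setminus D_0$. Since $\mathbb C$ has infinite transcendence degree over $k$, the inclusion $k\subset\mathbb C$ extends to an embedding $K\subset\mathbb C$. The generic point of $Y_0$ is a $K$-point $\xi$ of $Y_0^\circ$, and its class vanishes in $A_0((Y_0^\circ)_{\mathbb C})=A_0(Y\setminus D)=0$.

The map $A_0((Y^\circ_0)_K)\to A_0((Y_0^\circ)_{\mathbb C})$ is injective. Indeed, a rational equivalence over $\mathbb C$ involves finitely many curves and functions, so it is defined over the function field of a $K$-variety. It specializes at a suitable closed point of that variety to a rational equivalence over a finite extension $K'$ of $K$, and pushing forward to $K$ multiplies the original class by $[K':K]$. Hence $[\xi]=0$ in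
\[
A_0((Y_0^\circ)_K)=\varinjlim_W A_n(W\times Y_0^\circ),\qquad W\subset Y_0\text{ open and nonempty},
\]
where $[\xi]$ is the class of the diagonal. By excision, and after base change to $\mathbb C$, there are an integer $M\ge1$, a closed subset $T\subsetneq Y$ and $n$-cycles $Z_1$ supported in $T\times Y$ and $Z_2$ supported in $Y\times D$ such that $M[\Delta_Y]$ is rationally equivalent to $Z_1+Z_2$.

Let $\eta\in H^0(Y,K_Y)$, and integrate the closed $2n$-form $\operatorname{pr}_1^*\bar\eta\wedge\operatorname{pr}_2^*\eta$ over both sides; rationally equivalent cycles are homologous, so the results agree. On the smooth locus of a component of $Z_1$ the first projection has rank $\le\dim T<n$ everywhere, so $\operatorname{pr}_1^*\bar\eta$ vanishes there. On a component of $Z_2$ the form $\operatorname{pr}_2^*\eta$ vanishes in the same way, as $\dim D<n$. Therefore $M\int_Y\bar\eta\wedge\eta=0$, and $\eta=0$.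
\end{proof}

A countability argument upgrades ``nonzero'' to ``uncountable''.

\begin{lemma}\label{lem:uncountable}
Let $Q^\circ$ be a dense open subset of a connected smooth projective variety $Y$ of positive dimension with $H^0(Y,K_Y)\ne0$. Then $A_0(Q^\circ)$ has uncountable dimension.
\end{lemma}

\begin{proof}
Put $D=Y\setminus Q^\circ$ and suppose that the dimension is countable. Points span $A_0(Q^\circ)$, so countably many points $y_1,y_2,\dots$ of $Q^\circ$ span it. Clearing denominators and using excision, we find for each $y\in Q^\circ$ an integer $M\ge1$, integers $n_j$ almost all zero, and effective zero-cycles $e,e'$ on $D$ such that, with integral coefficients on $Y$,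
\[
My+\sum_{n_j<0}|n_j|\,y_j+e\ \sim_{\mathrm{rat}}\ \sum_{n_j>0}n_j\,y_j+e' .
\]
Fix the discrete data $M$, $(n_j)$, $k=\deg e$, $k'=\deg e'$. Pairs of rationally equivalent effective cycles of degree $m$ form a countable union of closed subsets of $Y^{(m)}\times Y^{(m)}$ \cite[Lemma 10.7]{Voisin}. So the triples $(y,e,e')\in Y\times D^{(k)}\times D^{(k')}$ that satisfy the relation form a countable union of closed subsets. Since $D$ is complete, the projection to $Y$ is again a countable union of closed subsets. There are countably many choices of discrete data, so countably many closed subsets of $Y$ cover $Q^\circ$, and together with $D$ they cover $Y$. By the Baire category theorem one of them is $Y$. Thus for one choice of data $M[y]=\sum n_j[y_j]$ in $A_0(Q^\circ)$ for all $y\in Q^\circ$: all points of $Q^\circ$ have the same class. For any $y_0\in Q^\circ$ excision gives $A_0(Q^\circ\setminus\{y_0\})=0$, which contradicts Lemma~\ref{lem:BS} applied to $D\cup\{y_0\}$.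
\end{proof}

We have no explicit compactification of $P_s/\Gamma$. Square-integrability is a condition on the open variety that guarantees extension to every smooth compactification. For a holomorphic form $\eta$ of top degree, $|\eta|^2$ denotes the nonnegative volume form $\mathrm{const}\cdot\eta\wedge\bar\eta$.

\begin{definition}\label{def:Omega}
Condition $\Omega(s,g)$ holds if there is a nonzero $\Gamma$-invariant holomorphic form $\eta$ of top degree on $X_s$ with $\int_{X_s}|\eta|^2<\infty$.
\end{definition}

Neither requirement on $\eta$ can be dropped from an argument of this kind. The form $dx$ on $\mathbb A^1$ is not square-integrable, and $A_0(\mathbb A^1)=0$. The form $dz$ on an elliptic curve $E$ is not invariant under $\pm1$, and $A_0(E)^{\pm1}=A_0(\mathbb P^1)=\mathbb Q$.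

\begin{theorem}\label{thm:criterion}
If $\Omega(s,g)$ holds, then for all $r\ge s$, all $d$ and all hyperelliptic curves $C$ of genus $g$, the kernel of $A^*(\mathcal V)\to A^*(\operatorname{Bun}_{r,d}C)$ has uncountable dimension. Hence so does the kernel of $\operatorname{cl}_C$.
\end{theorem}

\begin{proof}
Choose $d_1>\dots>d_r$ with sum $d$. By Proposition~\ref{prop:reduction} it suffices to show that $A_0(P_s)^\Gamma$ has uncountable dimension.

Translation by $\mathcal O(d_iw)$ identifies $X_s$ with $P_s$ but does not respect $\Gamma$. We use instead the canonical map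
\[
m\colon P_s\to X_s,\qquad(L_i)\mapsto\big(L_i^{\otimes(2g-2)}\otimes\omega^{-d_i}\big).
\]
On fibers over $H'$ it is multiplication by $2g-2$ up to translation, so it is finite \'etale and surjective, and it is $\Gamma$-equivariant. Hence $m^*\eta$ is a nonzero $\Gamma$-invariant top form on $P_s$ with $\int|m^*\eta|^2=\deg(m)\int|\eta|^2<\infty$.

The group $\Gamma$ acts faithfully on $P_s$. Indeed, an element acting trivially on $P_s$ acts trivially on $H'$, so by Lemma~\ref{lem:generic} it acts on a general curve $C_h$ as $1$ or $\sigma$. But $\sigma^*$ fixes $\mathcal O(d_1w)$ and acts by $-1$ on $\operatorname{Pic}^0(C_h)$, so it acts nontrivially on $\operatorname{Pic}^{d_1}(C_h)$. Therefore $\Gamma$ acts freely on a dense open subset of $P_s$. Let $Q^\circ$ be its image in $Q=P_s/\Gamma$, a smooth dense open subset. The form $m^*\eta$ descends to a nonzero square-integrable top form $\eta_Q$ on $Q^\circ$.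

Let $Y\supset Q^\circ$ be a smooth projective compactification. Near a general point of a divisorial component of $Y\setminus Q^\circ$ choose coordinates $u=(u_1,u')$ on a polydisc in which $Y\setminus Q^\circ=\{u_1=0\}$, and write $\eta_Q=f\,du_1\wedge du'$, where $du'$ is the wedge product of the differentials of the remaining coordinates and $f=\sum_{l\in\mathbb Z}f_l(u')u_1^l$. The terms of this Laurent series are orthogonal, so
\[
\int|f|^2=\sum_l\int|f_l|^2\cdot\int_{0<|u_1|<\epsilon}|u_1|^{2l}\,d^2u_1 .
\]
The last integral is infinite for $l\le-1$, so $f_l=0$ for these $l$, and $\eta_Q$ extends across the divisor. By Hartogs' theorem it extends over the remaining set of codimension $\ge2$. Hence $H^0(Y,K_Y)\ne0$.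

By Lemma~\ref{lem:uncountable}, $A_0(Q^\circ)$ has uncountable dimension, and so does $A_0(Q)$, which surjects onto it. Finally $A_0(Q)=A_0(P_s)^\Gamma$ by \cite[Example 1.7.6]{Fulton}.
\end{proof}

\section{Genus two: a Siegel cusp form}\label{sec:genus2}

\subsection{The model in genus one}

The source of top forms is easiest to see for elliptic curves $\mathbb C/(\mathbb Z+\tau\mathbb Z)$. A change of basis of the lattice acts by $\tau\mapsto(A_1\tau+A_2)/J$, $z\mapsto z/J$ with $J=A_3\tau+A_4$. It multiplies $d\tau$ by $J^{-2}$ and, modulo $d\tau$, multiplies $dz$ by $J^{-1}$. The discriminant cusp form $\Delta(\tau)$ has weight $12=2+10$, so $\Delta(\tau)\,d\tau\wedge dz^{(1)}\wedge\dots\wedge dz^{(10)}$ is a well-defined top form on the tenth fiber power of the universal elliptic curve. Each fiber has area $y=\operatorname{Im}\tau$, so the squared norm is proportional to $\int|\Delta|^2y^{10}\,dx\,dy$ over a fundamental domain, and this is finite since $|\Delta|=O(e^{-2\pi y})$. The weight dictates the number of factors, and cuspidality gives square-integrability. In genus two every curve is hyperelliptic and the period map is open, so the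 same construction applies.

\subsection{The form on $X_7$}

Let $\mathfrak h_2$ be the Siegel upper half space of symmetric complex $2\times2$ matrices $\tau=X+iY$ with $Y>0$. A matrix $A=\begin{pmatrix}A_1&A_2\\A_3&A_4\end{pmatrix}\in Sp_4(\mathbb Z)$ acts by $A\tau=(A_1\tau+A_2)J^{-1}$ with $J=A_3\tau+A_4$. A Siegel modular form of weight $k$ is a holomorphic function $\chi$ on $\mathfrak h_2$ with $\chi(A\tau)=(\det J)^k\chi(\tau)$. If $\chi$ is a cusp form, the invariant function $|\chi|(\det Y)^{k/2}$ is bounded. The invariant measure $(\det Y)^{-3}dX\,dY$ gives $Sp_4(\mathbb Z)\backslash\mathfrak h_2$ finite volume, so the Petersson norm $\int|\chi|^2(\det Y)^{k-3}dX\,dY$ of a cusp form is finite. Igusa's form $\chi_{10}$ is a nonzero cusp form of weight $10$.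

\begin{theorem}\label{thm:genus2}
Condition $\Omega(7,2)$ holds. Hence the conjecture is false for $g=2$, all $r\ge7$, all $d$ and all $C$.
\end{theorem}

\begin{proof}
Here $\mathcal H_2=\mathcal M_2$. Locally on $H'$ choose a symplectic basis of $H_1$ of the fibers of $C'$. It gives a period map $\tau$ to $\mathfrak h_2$ and an identification of the fibers of $J^0$ with $\mathbb C^2/(\mathbb Z^2+\tau\mathbb Z^2)$, hence coordinates $z^{(1)},\dots,z^{(7)}\in\mathbb C^2$ on the seven factors of $X_7$, defined modulo the lattice. The codifferential of the period map is the multiplication $\operatorname{Sym}^2H^0(\omega)\to H^0(\omega^2)$. For $y^2=f(x)$ its image has the basis $x^l\,dx^2/y^2$, $l=0,1,2$, and $h^0(\omega^2)=3$. So it is an isomorphism and $\tau$ is locally biholomorphic. Put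
\[
\eta=\chi_{10}(\tau)\;d^3\tau\wedge\bigwedge_{a=1}^7dz^{(a)}_1\wedge dz^{(a)}_2,\qquad d^3\tau=d\tau_{11}\wedge d\tau_{12}\wedge d\tau_{22}.
\]

\emph{Independence of choices.} A translation $z\mapsto z+m+\tau n$ with $m,n\in\mathbb Z^2$ changes $dz$ by a combination of the $d\tau_{ij}$, which is killed by $d^3\tau$. A change of symplectic basis replaces $(\tau,z)$ by $(\tau',z')=(A\tau,{}^tJ^{-1}z)$ for some $A\in Sp_4(\mathbb Z)$. Differentiating gives $d\tau'=(A_1-\tau'A_3)\,d\tau\,J^{-1}$. Since $\tau'$ is symmetric, ${}^tJ\tau'={}^t(A_1\tau+A_2)$, so
\[
{}^tJ(A_1-\tau'A_3)=\tau({}^tA_3A_1-{}^tA_1A_3)+({}^tA_4A_1-{}^tA_2A_3)=1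
\]
by the symplectic relations. Thus $d\tau'={}^tJ^{-1}d\tau\,J^{-1}$. The map $S\mapsto{}^tPSP$ on symmetric $2\times2$ matrices has determinant $(\det P)^3$, as one sees for diagonal $P$ and then by density of diagonalizable matrices. So $d^3\tau$ is multiplied by $(\det J)^{-3}$. Modulo the $d\tau_{ij}$, each $dz_1^{(a)}\wedge dz_2^{(a)}$ is multiplied by $(\det J)^{-1}$, and $\chi_{10}$ is multiplied by $(\det J)^{10}$. As $10=3+7$, the form $\eta$ does not depend on the choices, and it is globally defined. An element of $\Gamma$ carries symplectic bases to symplectic bases, so $\eta$ is $\Gamma$-invariant. It is nonzero because the image of $\tau$ is open and $\chi_{10}\ne0$.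

\emph{Square-integrability.} The torus $\mathbb C^2/(\mathbb Z^2+\tau\mathbb Z^2)$ has Euclidean volume $\det Y$. By Torelli's theorem $H'/\Gamma\to Sp_4(\mathbb Z)\backslash\mathfrak h_2$ is injective, so a point of the target has at most $|\Gamma|$ preimages in $H'$. Integrating over the fibers of $X_7\to H'$ first, we get
\[
\int_{X_7}|\eta|^2\le\mathrm{const}\cdot|\Gamma|\int_{Sp_4(\mathbb Z)\backslash\mathfrak h_2}|\chi_{10}|^2(\det Y)^7\,dX\,dY ,
\]
which is the Petersson norm of $\chi_{10}$. So $\Omega(7,2)$ holds, and Theorem~\ref{thm:criterion} shows that $\operatorname{cl}_C$ is not injective for $r\ge7$.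
\end{proof}

\section{All genera: invariants of binary forms}\label{sec:allgenera}

For $g\ge3$ the hyperelliptic locus has dimension $2g-1<g(g+1)/2$, so it is not open in Siegel space. We use the branch points as coordinates instead. The role of the modular group passes to $SL_2$, and that of modular forms to invariants of binary forms. Recall that an \emph{invariant of degree $b$} of binary forms of degree $n$ is a homogeneous polynomial of degree $b$ in the coefficients of $f(x,z)$ that is unchanged by substitutions in $SL_2$. The discriminant $\Delta$ is an invariant of degree $2n-2$.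

\begin{theorem}\label{thm:invariants}
Suppose that integers $a,b\ge0$ and $\rho\ge1$ satisfy $g\rho=4a+2b+6$ and $b\le2a+2$, and that there is a nonzero invariant of degree $b$ of binary forms of degree $2g+2$. Then $\Omega(4+8a+\rho,g)$ holds.
\end{theorem}

The equation makes the form well defined, and the inequality makes it square-integrable. Throughout this section $n=2g+2$, $s=4+8a+\rho$, $G\ne0$ is an invariant of degree $b$, and $F=\Delta^aG$. From $sg=4g+8ag+4a+2b+6$ we get
\begin{equation}\label{eq:degree}
\deg F=a(4g+2)+b=\tfrac12(sg-4g-6).
\end{equation}
In particular $sg$ is even.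

\subsection{The form}\label{ss:form}

The ordered branch points define a map $H'\to M_{0,n}$. Over a small ball in $M_{0,n}$ the family of double covers exists, and the points of $H'$ above the ball correspond to level structures modulo $\pm1$, which are locally constant. So the map is \'etale, with fibers of cardinality at most $|Sp_{2g}(\mathbb Z/3)|$.

Locally on $H'$ write the curve as $y^2=\prod_{i=1}^n(x-e_i)$, with $e_1,\dots,e_n$ finite holomorphic functions. Put
\[
V(e)=\prod_{i<j}(e_i-e_j),\qquad F(e)=F\Big(\prod_i(x-e_iz)\Big)=\pm V(e)^{2a}\,G(e),
\]
where $G(e)$, defined in the same way, is a polynomial in $e$. The vector fields $E_\nu=\sum_ie_i^\nu\,\partial/\partial e_i$, $\nu=0,1,2$, generate the diagonal action of $SL_2$ by M\"obius transformations on $n$-tuples. The $(n-3)$-form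
\[
\Theta=\iota_{E_2}\iota_{E_1}\iota_{E_0}(de_1\wedge\dots\wedge de_n)
\]
is killed by contraction with each $E_\nu$, and we pull it back to a top form on $H'$ by $e$. On a locus where three of the coordinates $e_{i_1},e_{i_2},e_{i_3}$ are constant, only the term in which these three differentials are contracted survives, so there
\begin{equation}\label{eq:theta-fixed}
\Theta=\pm(e_{i_1}-e_{i_2})(e_{i_1}-e_{i_3})(e_{i_2}-e_{i_3})\bigwedge_{i\ne i_1,i_2,i_3}de_i .
\end{equation}
The forms $\omega_l=x^l\,dx/y$, $0\le l\le g-1$, are a basis of $H^0(\omega)$, which is the space of translation-invariant $1$-forms on the Jacobian. So $W=\omega_0\wedge\dots\wedge\omega_{g-1}$ is a relative top form on $J^0\to H'$. Let $W^{(1)},\dots,W^{(s)}$ be its pullbacks from the factors of $X_s$, and put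
\[
\eta=F(e)\,V(e)\;\Theta\wedge W^{(1)}\wedge\dots\wedge W^{(s)} .
\]
Since $\Theta$ has top degree on the base, the product depends only on the relative forms $W^{(\cdot)}$. The factor $V$ is there to cancel the sign by which $\Theta$ changes under permutations of the branch points, and $F$ balances the weights.

\begin{lemma}\label{lem:welldefined}
The form $\eta$ is a globally defined, nonzero, $\Gamma$-invariant holomorphic top form on $X_s$.
\end{lemma}

\begin{proof}
Two local presentations $(x,y,e)$ and $(x',y',e')$ of the same family differ by a matrix $\begin{pmatrix}\alpha_1&\alpha_2\\\alpha_3&\alpha_4\end{pmatrix}\in SL_2$, depending holomorphically on the point of $H'$, with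
\[
x'=\frac{\alpha_1x+\alpha_2}{\alpha_3x+\alpha_4},\qquad e_i'=\frac{\alpha_1e_i+\alpha_2}{\alpha_3e_i+\alpha_4}.
\]
Put $j_i=\alpha_3e_i+\alpha_4$ and $j=\prod_ij_i$. We compute how each factor changes.

\emph{The factor $V$.} We have $e_i'-e_l'=(e_i-e_l)/(j_ij_l)$, and each index occurs in $n-1$ pairs, so $V(e')=j^{-(n-1)}V(e)$.

\emph{The factor $F$.} For the linear substitution $\tilde x=\alpha_1x+\alpha_2z$, $\tilde z=\alpha_3x+\alpha_4z$, expanding gives $\tilde x-e_i'\tilde z=(x-e_iz)/j_i$. So the binary form with roots $e'$ is $SL_2$-equivalent to $j^{-1}$ times the form with roots $e$, and $F(e')=j^{-\deg F}F(e)$.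

\emph{The factor $\Theta$.} For a constant matrix, $de_i'=j_i^{-2}de_i$, and the matrix acts on the span of $E_0,E_1,E_2$ by the adjoint representation, which has determinant $1$ because $SL_2$ has no nontrivial character. So $\Theta(e')=j^{-2}\Theta(e)$. For a variable matrix the differential of $e'$ acquires extra terms that are tangent to the $SL_2$-orbit, hence lie in the span of the $E_\nu$, and $\Theta$ kills them.

\emph{The factors $W$.} From $x'-e_i'=(x-e_i)/((\alpha_3x+\alpha_4)j_i)$ we get $y'=y\,(\alpha_3x+\alpha_4)^{-(g+1)}\varepsilon^{-1}$ for one of the two square roots $\varepsilon$ of $j$. With $dx'=(\alpha_3x+\alpha_4)^{-2}dx$ this gives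
\[
\frac{u(x')\,dx'}{y'}=\varepsilon\,u(x')(\alpha_3x+\alpha_4)^{g-1}\,\frac{dx}y\qquad(\deg u\le g-1).
\]
The map $u\mapsto u(x')(\alpha_3x+\alpha_4)^{g-1}$ is the action on $\operatorname{Sym}^{g-1}\mathbb C^2$, of determinant $1$. So $W'=\varepsilon^gW$, and the product of the $s$ factors is multiplied by $\varepsilon^{sg}=j^{sg/2}$. No sign ambiguity remains because $sg$ is even; this also covers the involution $y\mapsto-y$.

The total exponent of $j$ is $-\deg F-(2g+1)-2+sg/2=0$ by \eqref{eq:degree}, so $\eta$ is globally defined. A permutation of the $e_i$ fixes $F$ and $W$ and multiplies $V$ and $\Theta$ by the same sign. An element of $\Gamma$ pulls a local presentation back to a local presentation with the $e_i$ permuted, so $\eta$ is $\Gamma$-invariant. Finally, $V$ and $W$ vanish nowhere. Choosing a presentation with $e_1,e_2,e_3$ constant, we see from \eqref{eq:theta-fixed} that $\Theta$ vanishes nowhere, since $e_4,\dots,e_n$ are coordinates on $M_{0,n}$ and $H'\to M_{0,n}$ is \'etale. The multiples of the forms $\prod(x-e_iz)$ are dense among binary forms, so $G(e)\not\equiv0$, and its zero set is a proper closed subset of $M_{0,n}$,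 which cannot contain the open image of $H'$.
\end{proof}

As a check on the bookkeeping, setting $g=1$ and $\deg F=0$ in \eqref{eq:degree} gives $s=10$, and $g=2$, $\deg F=0$ gives $s=7$, the numbers found in Section~\ref{sec:genus2}.

\subsection{The norm as an integral over $M_{0,n}$}

The volume of the Jacobian with respect to $|W|^2$ is, up to a constant, the Gram determinant $\det\big(\frac i2\int_C\omega_l\wedge\bar\omega_m\big)$. Indeed, for the basis of $H^0(\omega)$ normalized by a symplectic basis of $H_1$ both equal $\det\operatorname{Im}\tau$, and under a change of basis both are multiplied by the squared modulus of its determinant. Since $|y|^2=\prod_l|x-e_l|$, the Gram matrix has entries $2\int_{\mathbb C}x^l\bar x^m\,d\mu$ with $d\mu=\prod_l|x-e_l|^{-1}d^2x$. Andr\'eief's identity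
\[
\int\big|\det(\phi_l(x_i))\big|^2\prod_{i=1}^gd\mu(x_i)=g!\,\det\Big(\int\phi_l\bar\phi_m\,d\mu\Big),
\]
which follows by expanding both determinants on the left, turns it for $\phi_l=x^l$ into a single integral of a positive function. We obtain
\begin{equation}\label{eq:norm}
\int_{X_s}|\eta|^2=\mathrm{const}\int_{H'}|FV|^2\,|\Theta|^2\,D^s,\qquad D(e)=\int_{\mathbb C^g}\prod_{i<j}|x_i-x_j|^2\prod_{i=1}^g\prod_{l=1}^n|x_i-e_l|^{-1}\,d^2x .
\end{equation}
By the proof of Lemma~\ref{lem:welldefined}, the density $|FV|^2|\Theta|^2D^s$ depends only on $e$ up to M\"obius transformations, so it is pulled back from $M_{0,n}$. The map $H'\to M_{0,n}$ is \'etale with bounded fibers, and the moduli space $\overline M_{0,n}$ of stable $n$-pointed curves of genus zero is compact. Hence it suffices to prove that the density is integrable near each point of $\overline M_{0,n}$.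

The simplest degeneration shows what to expect. Let $m$ of the $e_l$ collide at scale $|t|$. Then $|V|^2$ has order $|t|^{m(m-1)}$, and we shall see that $|\Theta|^2$ has order $|t|^{2(m-2)}$. The factor $D$ blows up. If $k$ of the variables $x_i$ lie in the cluster, rescaling by $t$ shows that this region contributes $|t|^{\varphi(k)}$ with $\varphi(k)=k(k-1)+2k-mk=-k(m-1-k)$, and the worst exponent is $-\lambda(m)$, where
\[
\lambda(m)=\lfloor(m-1)^2/4\rfloor .
\]
For $m=2$ the exponent is $0$, and $\int_{|x|\le1}|x|^{-1}|x-t|^{-1}d^2x$ grows like $\log(1/|t|)$, the contribution of the range $|t|<|x|<1$. For $m=3$ and $k=1$ the growth is $|t|^{-1}$. So the vanishing of $|FV|^2$, of order $(1+2a)m(m-1)$, competes with the loss $s\lambda(m)\le s(m-1)^2/4$. The first $4+8a$ factors of $D$ are paid for by $V$ and $\Delta^a$, and only the surplus $\rho$ has to be controlled. In general, clusters are nested inside clusters, and we need coordinates adapted to this.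

\subsection{Coordinates near the boundary}\label{ss:coordinates}

A point of $\overline M_{0,n}$ is a tree of projective lines, meeting in nodes, with $n$ distinct smooth marked points, such that every component carries at least three \emph{special points} (nodes or marks). The space $\overline M_{0,n}$ is a smooth projective variety of dimension $n-3$ with a universal family. Near a given point, the locus where a given node persists is a smooth divisor $\{s_v=0\}$, the universal family is $uu'=s_v$ near the node, and the intersection of these divisors is locally the product of the spaces $M_{0,n_v}$, where $n_v$ is the number of special points on the component $v$.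

Fix a point, with dual tree $T$. The loss $\rho(m-1)^2/4$ grows with $m$, so we view the configuration from a component for which all clusters are small. A \emph{branch} at a vertex $v$ is a connected component of $T\setminus\{v\}$, and its weight is the number of marks on it.

\begin{lemma}\label{lem:root}
There is a vertex all of whose branches have weight at most $n/2=g+1$.
\end{lemma}

\begin{proof}
Take a vertex $v$ for which the maximal weight of a branch is minimal, and suppose that a branch $\mathcal B$ at $v$ has weight $>n/2$. Let $v'\in\mathcal B$ be the neighbor of $v$. The branch at $v'$ containing $v$ has weight $<n/2$. Every other branch at $v'$ lies in $\mathcal B$ and has smaller weight than $\mathcal B$, because by stability $v'$ carries a mark or a further branch, and every branch contains marks. So the maximum at $v'$ is smaller than at $v$, a contradiction.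
\end{proof}

Take such a vertex as root. For a vertex $v$ let $S_v$ be the set of marks on $v$ and its descendants, and $m_v=|S_v|$. Then $2\le m_v\le g+1$ for $v\ne\mathrm{root}$, and $S_{\mathrm{root}}$ is the set of all marks. Choose a coordinate $x_v$ on each component. On the root all special points are finite, and three of them are declared fixed. On $v\ne\mathrm{root}$ the node toward the parent is at $\infty$, and two other special points are fixed at $0$ (the \emph{base point}) and $1$. Write $p_i$ for the position of a mark $i$ on its component and $p_v$ for the position of the node toward $v$ on the parent of $v$. The parameters are the positions $p$ that are not fixed and one complex number $t_v$ for each $v\ne\mathrm{root}$. With $\epsilon$ edges their number is $\sum_v(n_v-3)+\epsilon=n+2\epsilon-3(\epsilon+1)+\epsilon=n-3$. Let $p^0$ be the positions at the given point.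

\begin{lemma}\label{lem:coordinates}
The relations $x_u=p_v+t_vx_v$, for $u$ the parent of $v$, define a family of stable curves over a neighborhood of $(0,p^0)$, and $(t,p)$ are local coordinates on $\overline M_{0,n}$ at the given point.
\end{lemma}

\begin{proof}
Write $x_v=X_v/Z_v$, and consider the closed subspace of $\prod_v\mathbb P^1$ cut out by the equations $(X_u-p_vZ_u)Z_v=t_vX_vZ_u$, one for each edge. For $t_v\ne0$ the equation says $x_u=p_v+t_vx_v$; for $t_v=0$ it says $x_u=p_v$ or $x_v=\infty$. Take a point of the fiber over $t=0$. If $x_v\ne\infty$ then the parent $u$ has $x_u=p_v\ne\infty$, and this can happen for at most one child of $u$. So the root and the vertices with finite coordinate form a path ending at some $v_0$; the coordinate $x_{v_0}$ is free, those of its ancestors are determined, and all others are $\infty$. Near this point, the edges on the path express each ancestor's coordinate through $x_{v_0}$. An edge with $x_v=\infty$ and $x_u\ne p_v$ expresses $1/x_v$ through $x_u$. The only other possibility is a child $v$ of $v_0$ with $x_{v_0}=p_v$, where the equation reads $(x_{v_0}-p_v)\cdot x_v^{-1}=t_v$. So the family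 is smooth over the base away from the nodes, has the form $uu'=t_v$ at the nodes, and its central fiber is the given curve. The mark $i$ on $v$ extends to the section $x_v=p_i$. This is a family of stable curves near $(0,p^0)$.

Let $\psi$ be its classifying map. Comparing the local equations at the node gives $\psi^*s_v=\mathrm{unit}\cdot t_v$. On $\{t=0\}$ the map $\psi$ is a local isomorphism onto $\prod_vM_{0,n_v}$, since the free positions are the standard coordinates there. A tangent vector killed by $d\psi$ is killed by all $dt_v$, hence is tangent to $\{t=0\}$, hence is zero. The dimensions agree, so $\psi$ is a local isomorphism.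
\end{proof}

Where all $t_v\ne0$ we take for $e_i$ the position of the mark $i$ in the root coordinate; it is a polynomial in $(t,p)$. For $i\in S_v$ let $e_i^{(v)}$ be the position in the coordinate $x_v$, so that $e_i^{(u)}=p_v+t_ve_i^{(v)}$ for $u$ the parent of $v$. Starting from $v\ne\mathrm{root}$ and following base points, we reach a mark $i\in S_v$ with $e_i^{(v)}=0$, the \emph{base mark} of $v$; its position in the parent's coordinate is exactly $p_v$. Thus the position of every finite special point of a component is the position of some mark. In what follows, products over $v$ run over the non-root vertices, and a \emph{unit} is a holomorphic function that does not vanish near the given point.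

\begin{example}\label{ex:six}
Let $n=6$. Let the root carry the fixed marks $4,5,6$ and a child $v$; let $v$ carry the mark $3$ at $1$ and a child $v'$ at $0$; let $v'$ carry the marks $1,2$ at $0,1$. Then $m_v=3$, $m_{v'}=2$ and
\[
e_1=p_v,\qquad e_2=p_v+t_vt_{v'},\qquad e_3=p_v+t_v .
\]
So $V=\mathrm{unit}\cdot t_v^3t_{v'}$, and by \eqref{eq:theta-fixed} $\Theta=\mathrm{const}\cdot de_1\wedge de_2\wedge de_3=\mathrm{const}\cdot t_v\,dp_v\wedge dt_v\wedge dt_{v'}$.
\end{example}

\begin{lemma}\label{lem:VTheta}
Near the given point, $V=\mathrm{unit}\cdot\prod_vt_v^{m_v(m_v-1)/2}$ and $\Theta=\mathrm{unit}\cdot\prod_vt_v^{m_v-2}\,dt\wedge dp$, where $dt\wedge dp$ is the wedge product of the differentials of all parameters.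
\end{lemma}

\begin{proof}
Let $v$ be the deepest vertex with $\{i,j\}\subset S_v$. Then $e_i-e_j$ equals $e_i^{(v)}-e_j^{(v)}$ times the product of the $t_u$ over the non-root vertices $u$ on the path from the root to $v$; these are the non-root $u$ with $\{i,j\}\subset S_u$. At $t=0$ the positions $e_i^{(v)},e_j^{(v)}$ are two different special points of $v$, so their difference is a unit. Each $S_u$ contains $m_u(m_u-1)/2$ pairs, which gives the formula for $V$.

For $\Theta$ we show by induction from the leaves that for $v\ne\mathrm{root}$ with parent $u$, regarding $p_v$ as a variable,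
\begin{equation}\label{eq:wedge}
\bigwedge_{i\in S_v}de_i^{(u)}=\pm\,t_v^{m_v-2}\prod_{v'}t_{v'}^{m_{v'}-2}\;dp_v\wedge dt_v\wedge d\Pi_v ,
\end{equation}
where $v'$ runs over the proper descendants of $v$ and $d\Pi_v$ is the wedge product of the differentials of the parameters beyond $v$: the free positions on $v$ and its descendants, and the $t_{v'}$. Let $i_1,i_2\in S_v$ be the marks with $e^{(v)}_{i_1}=0$ and $e^{(v)}_{i_2}=1$. Then $e^{(u)}_{i_1}=p_v$ and $e^{(u)}_{i_2}=p_v+t_v$, so $de^{(u)}_{i_1}\wedge de^{(u)}_{i_2}=dp_v\wedge dt_v$. Modulo $dp_v$ and $dt_v$ we have $de^{(u)}_i\equiv t_v\,de^{(v)}_i$. Hence the left side of \eqref{eq:wedge} is $\pm t_v^{m_v-2}dp_v\wedge dt_v\wedge\bigwedge_{i\ne i_1,i_2}de_i^{(v)}$. To compute the last factor, let the two fixed points of $v$ vary too, at positions $q_1=e^{(v)}_{i_1}$ and $q_2=e^{(v)}_{i_2}$. Multiplying \eqref{eq:wedge} for the children of $v$ with the differentials of the marks on $v$ gives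
\[
dq_1\wedge dq_2\wedge\bigwedge_{i\ne i_1,i_2}de_i^{(v)}=\pm\prod_{v'}t_{v'}^{m_{v'}-2}\,dq_1\wedge dq_2\wedge d\Pi_v .
\]
Restricting to constant $q_1,q_2$ gives $\bigwedge_{i\ne i_1,i_2}de_i^{(v)}=\pm\prod_{v'}t_{v'}^{m_{v'}-2}d\Pi_v$, which proves \eqref{eq:wedge}.

At the root the three fixed points are the positions of marks $i_1,i_2,i_3$. The same argument with three varying positions gives $\bigwedge_{i\ne i_1,i_2,i_3}de_i=\pm\prod_vt_v^{m_v-2}\,dt\wedge dp$, and \eqref{eq:theta-fixed} multiplies this by a nonzero constant.
\end{proof}

\subsection{The volume of the Jacobian near the boundary}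

\begin{lemma}\label{lem:D}
Let $L=1+\sum_v\log(1/|t_v|)$. Near the given point, $D\le\mathrm{const}\cdot L^g\prod_v|t_v|^{-\lambda(m_v)}$.
\end{lemma}

\begin{proof}
Work on a small polydisc of parameters. Choose $R\ge1$ with $|e_l^{(v)}|\le R/2$ for all vertices $v$ and all $l\in S_v$. Choose $\delta\le1/4$ such that the finite special points on each component are at least $4\delta$ apart, and shrink the polydisc so that all $|t_v|\le\delta/R$. Then for a child $v'$ of $v$ the marks of $S_{v'}$ lie within $x_v$-distance $\delta/2$ of $p_{v'}$, and the discs $B_{v'}=\{|x-p_{v'}|\le\delta\}$ are disjoint and contained in $\{|x|\le R\}$. Constants below do not depend on the parameters. For any vertex $v$ and $0\le k\le g$ put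
\[
I_v(k)=\int_{|x_1|,\dots,|x_k|\le R}\ \prod_{i<j\le k}|x_i-x_j|^2\prod_{i\le k}\prod_{l\in S_v}|x_i-e_l^{(v)}|^{-1}\,d^2x ,
\]
with $I_v(0)=1$. We prove by induction from the leaves that
\begin{equation}\label{eq:Iv}
I_v(k)\le\mathrm{const}\cdot L^k\prod_{u}|t_u|^{-\lambda(m_u)}\qquad(u\text{ a proper descendant of }v).
\end{equation}

\emph{Separating the clusters.} Split the domain according to which $x_i$ lie in which disc $B_{v'}$ and which lie outside all discs. For $x$ outside all discs, the factors with $l$ beyond a child are at most $2/\delta$; among the factors for marks $l$ on $v$ itself at most one exceeds $1/(2\delta)$, so their product has bounded integral. For $x\in B_{v'}$ the factors with $l\notin S_{v'}$ are at most $1/(2\delta)$. All factors $|x_i-x_j|^2$ are at most $4R^2$, and we use this bound unless $x_i,x_j$ lie in the same disc. Hence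
\[
I_v(k)\le\mathrm{const}\sum_{(k_{v'})}\ \prod_{v'}K_{v'}(k_{v'}),\qquad\sum_{v'}k_{v'}\le k,
\]
where $v'$ runs over the children of $v$ and $K_{v'}(k)$ is the integral over $B_{v'}^k$ of the same integrand with only the factors $l\in S_{v'}$. For a leaf this proves \eqref{eq:Iv}.

\emph{Rescaling a cluster.} Fix a child $v'$, write $m=m_{v'}$, $t=t_{v'}$, and substitute $x=p_{v'}+t\xi$. With $\varphi(k)=k^2+k-mk$ as before,
\[
K_{v'}(k)=|t|^{\varphi(k)}\int_{|\xi_i|\le\delta/|t|}\ \prod_{i<j}|\xi_i-\xi_j|^2\prod_i\prod_{l\in S_{v'}}|\xi_i-e_l^{(v')}|^{-1}\,d^2\xi .
\]
The region $|\xi_i|\le R$ gives $I_{v'}(k)$, but the range between $R$ and $\delta/|t|$ has to be estimated as well. Consider the region where exactly $h$ of the $\xi_i$ have modulus $>R$, and order these by increasing modulus. For such a point $\prod_l|\xi-e_l^{(v')}|^{-1}\le2^m|\xi|^{-m}$. Each factor $|\xi_i-\xi_j|^2$ involving such a point is at most $4$ times the square of the larger modulus, and the $i$-th large point is the larger one in $k-h+i-1$ pairs. In polar coordinates $d^2\xi$ contributes $u^2\,du/u$ with $u=|\xi|$. So the integral over this region is at most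
\[
\mathrm{const}\cdot I_{v'}(k-h)\prod_{i=1}^h\int_R^{\delta/|t|}u^{\kappa_i}\frac{du}u,\qquad\kappa_i=2(k-h+i)-m .
\]
The $i$-th integral is bounded for $\kappa_i<0$, at most $\log(1/|t|)\le L$ for $\kappa_i=0$, and at most $\mathrm{const}\cdot|t|^{-\kappa_i}$ for $\kappa_i>0$; in all cases it is at most $\mathrm{const}\cdot L\,|t|^{-\max(0,\kappa_i)}$. Now $\varphi(k')-\varphi(k'-1)=2k'-m$, so the $\kappa_i$ are the increments of $\varphi$ between $k-h$ and $k$, and they increase with $i$. The total exponent of $|t|$ is therefore
\[
\varphi(k)-\sum_{i=1}^h\max(0,\kappa_i)=\varphi(k-h)+\sum_{i=1}^h\min(0,\kappa_i)=\min_{k-h\le k'\le k}\varphi(k')\ \ge\ \min_{k'\in\mathbb Z}\big(-k'(m-1-k')\big)=-\lambda(m).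
\]
Thus $K_{v'}(k)\le\mathrm{const}\cdot|t|^{-\lambda(m)}\max_hL^hI_{v'}(k-h)$. By induction this is at most $\mathrm{const}\cdot L^k\prod_u|t_u|^{-\lambda(m_u)}$, with $u$ running over $v'$ and its proper descendants. Multiplying over the children and using $L\ge1$ gives \eqref{eq:Iv}.

\emph{The root.} In $D$ consider the region where exactly $h$ of the $g$ points have $|x|>R$. The estimate above, with $m=n$, $k=g$ and upper limit $\infty$, bounds its contribution by $\mathrm{const}\cdot I_{\mathrm{root}}(g-h)\prod_{i=1}^h\int_R^\infty u^{2(g-h+i)-n}\,du/u$. The integrals converge because the exponents are at most $2g-n=-2$. Now apply \eqref{eq:Iv} to the root.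
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:invariants}]
By Lemma~\ref{lem:welldefined} and \eqref{eq:norm} it remains to integrate the density near a point of $\overline M_{0,n}$. There $G(e)$ is bounded, being a polynomial in $(t,p)$, and $|FV|^2=|V|^{2(1+2a)}|G|^2$. By Lemmas~\ref{lem:VTheta} and~\ref{lem:D} the density is at most $\mathrm{const}\cdot L^{sg}\prod_v|t_v|^{\epsilon_v}$ times Lebesgue measure in $(t,p)$, with
\[
\epsilon_v=(1+2a)m(m-1)+2(m-2)-s\lambda(m),\qquad m=m_v .
\]
As $L\le\prod_v(1+\log(1/|t_v|))$, this is integrable if all $\epsilon_v>-2$. From $\lambda(m)\le(m-1)^2/4$ and $s=4(1+2a)+\rho$,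
\[
\frac{\epsilon_v+2}{m-1}\ \ge\ (1+2a)m+2-(1+2a)(m-1)-\frac{\rho(m-1)}4=3+2a-\frac{\rho(m-1)}4 .
\]
By the choice of the root $m-1\le g$, and by the hypothesis $b\le2a+2$ we have $\rho g=4a+2b+6\le8a+10<4(3+2a)$. So the right side is positive.
\end{proof}

\subsection{Choosing the invariant}

\begin{proof}[Proof of Theorem~\ref{thm:kernel}]
By Theorems~\ref{thm:criterion} and~\ref{thm:invariants} it suffices to find admissible $(a,b,\rho)$ for each $g$, and then $r_0(g)=4+8a+\rho$ works.

Binary forms of even degree $n$ have a nonzero quadratic invariant $I_2$: the symplectic form on $\mathbb C^2$ induces an invariant bilinear form on $(\mathbb C^2)^{\otimes n}$, symmetric since $n$ is even, and its restriction to symmetric tensors pairs $x^n$ and $z^n$ nontrivially. So every even $b=2b'$ is available with $G=I_2^{b'}$, and the conditions become $g\rho=4(a+b')+6$ and $b'\le a+1$.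
\begin{itemize}
\item $g=2$: take $\rho=3$, $a=b'=0$. Then $s=7$. This gives a second proof of $\Omega(7,2)$, without modular forms.
\item $g$ odd: take $\rho=2$, so $a+b'=\frac{g-3}2$. With $a=\lfloor\frac{g-3}4\rfloor$ we get $b'\in\{a,a+1\}$ and $s=6+8\lfloor\frac{g-3}4\rfloor$.
\item $g\equiv2\bmod4$, $g\ge6$: take $\rho=1$, so $a+b'=\frac{g-6}4$. With $a=\lfloor\frac{g-6}8\rfloor$ we get $b'\in\{a,a+1\}$ and $s=5+8\lfloor\frac{g-6}8\rfloor$.
\item $g\equiv0\bmod4$: the equation $g\rho=4a+2b+6$ forces $b$ to be odd, so we need an invariant of odd degree. By Lemma~\ref{lem:generic} there is a form $f$ of degree $n\ge10$ with distinct roots whose root set has no nontrivial projective automorphism. A form with distinct roots is stable, so the orbits $SL_2f$ and $SL_2(-f)$ are closed. They are distinct: an element taking $f$ to $-f$ preserves the roots, so it is $\pm1$, and $\pm1$ fixes $f$ because $n$ is even. Invariants of a reductive group separate distinct closed orbits, so $I(f)\ne I(-f)$ for some invariant polynomial $I$, and then a homogeneous component of $I$ of some odd degree $b$ is nonzero. Choose $a\ge0$ with $a\equiv-\frac{b+3}2\pmod{g/4}$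 and $2a+2\ge b$. Then $4a+2b+6=4\big(a+\frac{b+3}2\big)$ is a positive multiple of $g$, and we put $\rho=(4a+2b+6)/g$. \qedhere
\end{itemize}
\end{proof}

\section{The image of the restriction map}\label{sec:image}

In this section we prove Theorem~\ref{thm:image}. The image of $\operatorname{cl}_C$ is a subring that contains the restricted twisted kappa classes, so it contains $H^*_\kappa$. For the converse we identify $H^*_\kappa$ with the invariants of the symplectic group and show that restricted classes are invariant.

\subsection{$H^*_\kappa$ as a ring of invariants}

Let $\{\alpha_k\}_{k=1}^{2g}$ be a basis of $H^1(C)$ and $[\mathrm{pt}]\in H^2(C)$ the class of a point. Write the K\"unneth decomposition of the Chern classes of the universal bundle on $\operatorname{Bun}_{r,d}C\times C$ as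
\[
c_i(\mathcal E)=a_i\otimes1+\beta_i+f_i\otimes[\mathrm{pt}],\qquad\beta_i=\sum_kb_i^k\otimes\alpha_k,\qquad1\le i\le r .
\]
Here $f_1=d$ is a constant. By the theorem of Atiyah and Bott (proved algebraically by Bifet--Ghione--Letizia and by Heinloth--Schmitt), $H^*(\operatorname{Bun}_{r,d}C)$ is the free graded-commutative algebra on the even classes $a_1,\dots,a_r$, $f_2,\dots,f_r$ and the odd classes $b_i^k$. Let the algebraic group $Sp=Sp(H^1(C))$ act on it by algebra automorphisms that fix the $a_i$ and $f_i$ and act on the $b_i^k$ contragrediently to the $\alpha_k$, so that each $\beta_i$ is invariant. Put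
\[
\theta_{ij}=\pi_*(\beta_i\beta_j)=-\sum_{k,l}\Big(\int_C\alpha_k\alpha_l\Big)\,b_i^kb_j^l .
\]

\begin{lemma}\label{lem:invariants}
$H^*_\kappa=\mathbb Q[a_i,f_i,\theta_{ij}]=H^*(\operatorname{Bun}_{r,d}C)^{Sp}$.
\end{lemma}

\begin{proof}
On the fiber $c_1(\omega_\pi)$ restricts to $(2g-2)[\mathrm{pt}]$. We have $\beta_i\beta_j=\theta_{ij}\otimes[\mathrm{pt}]$, while $[\mathrm{pt}]^2$, $\beta_i[\mathrm{pt}]$ and products of three $\beta$'s vanish. Hence, with $c_i=c_i(\mathcal E)$,
\[
\pi_*(c_{i_1}\cdots c_{i_l})=\sum_\mu f_{i_\mu}\prod_{\nu\ne\mu}a_{i_\nu}+\sum_{\mu<\mu'}\theta_{i_\mu i_{\mu'}}\prod_{\nu\ne\mu,\mu'}a_{i_\nu},\qquad\pi_*(c_1(\omega_\pi)c_{i_1}\cdots c_{i_l})=(2g-2)\prod_\nu a_{i_\nu},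
\]
and monomials with a higher power of $c_1(\omega_\pi)$ restrict to zero. So $H^*_\kappa\subset\mathbb Q[a_i,f_i,\theta_{ij}]$. Conversely $\pi_*(c_1(\omega_\pi)c_i)=(2g-2)a_i$ with $2g-2\ne0$, $\pi_*c_i=f_i$ and $\pi_*(c_ic_j)=a_if_j+a_jf_i+\theta_{ij}$, which gives the first equality.

For the second, write $H^*(\operatorname{Bun}_{r,d}C)=\mathbb Q[a,f]\otimes\Lambda(H\otimes W)$, where $H$ is the dual of $H^1(C)$ and $W$ is a trivial representation with basis $w_1,\dots,w_r$ recording the lower index of $b_i^k$. The space $\Lambda^l(H\otimes W)$ is an equivariant quotient of $H^{\otimes l}\otimes W^{\otimes l}$, and $Sp$ is reductive, so invariants surject onto invariants. By the first fundamental theorem of invariant theory for $Sp$, the invariants of $H^{\otimes l}$ are spanned by the tensors obtained by grouping the $l$ factors into pairs and placing the intersection form $\varpi\in H\otimes H$ in each pair. Tensored with $w_{i_1}\otimes\dots\otimes w_{i_l}$, such a tensor maps, up to sign, to a product of images of $\varpi\otimes w_i\otimes w_j$ in $\Lambda^2(H\otimes W)$, and these images are the classes $-\theta_{ij}$.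
\end{proof}

For $r=1$ this says that $H^*_\kappa$ is generated by $a_1$ and $\theta_{11}$, with $\theta_{11}^{g+1}\in\Lambda^{2g+2}H=0$.

\subsection{Detecting cohomology on Quot schemes}

The monodromy argument is cleanest for smooth proper families, and $\mathcal V'\to H'$ is neither proper nor of finite type. We therefore approximate it by projective families. For $k$ with $rk\ge d$ let $Q_k\to H'$ be the relative Quot scheme of torsion quotients $\mathcal O(kw)^{\oplus r}\to T$ of length $rk-d$ on the fibers of $C'$. It is projective over $H'$. The kernel $E$ of such a quotient is a bundle of rank $r$ and degree $d$, and $\operatorname{Ext}^1(E,T)=H^1(E^\vee\otimes T)=0$, so $Q_k$ is smooth over $H'$. The kernel defines $q_k\colon Q_k\to\mathcal V'$. Fix a point $h\in H'$ over $[C]$ and let $Q_{k,C}$ be the fiber over it.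

\begin{lemma}\label{lem:quot}
For fixed $j$, the map $q_k^*\colon H^j(\operatorname{Bun}_{r,d}C)\to H^j(Q_{k,C})$ is injective for $k\gg0$.
\end{lemma}

\begin{proof}
Let $U=\mathcal V_{n,C}$ with $n$ so large that $H^j(\operatorname{Bun}_{r,d}C)=H^j(U)$. Since $U$ is of finite type, there is $M\ge0$ with $\mu_{\min}(E)\ge-M$ on $U$, and for $k\gg0$ we have $H^1(E^\vee(kw))=0$ on $U$. Then the pairs $(E,\phi\colon E\to\mathcal O(kw)^{\oplus r})$ form a vector bundle $\mathcal K$ over $U$. Its open part $\mathcal K^\circ$, where $\phi$ is injective, is the open subscheme $q_k^{-1}(U)$ of $Q_{k,C}$, and $\mathcal K^\circ\to U$ is the restriction of $q_k$. We show that the codimension of $\mathcal K\setminus\mathcal K^\circ$ tends to infinity with $k$.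

Fix $E$, put $G=E^\vee(kw)$ and write $\phi=(\phi_1,\dots,\phi_r)$ with $\phi_l\in H^0(G)$. If $\phi$ is not injective, the $\phi_l$ are linearly dependent over the function field of $C$, so some $\phi_l$ lies generically in the span of the others. This is a constructible condition, since it says that omitting $\phi_l$ does not lower the generic rank. It means that $\phi_l\in H^0(G')$, where $G'\subset G$ is the saturation of the subsheaf generated by the other sections, of rank at most $r-1$. A semistable bundle $F$ of slope $\mu$ has $h^0(F)\le\operatorname{rk}(F)\max(0,\mu+1)$: it has no sections if $\mu<0$, and otherwise $F(-(\lfloor\mu\rfloor+1)w)$ has none, while each twist by $w$ raises $h^0$ by at most $\operatorname{rk}F$. By (HN1) all HN slopes of $G'$ are at most $\mu_{\max}(G)=k-\mu_{\min}(E)\le k+M$. Summing over the HN pieces gives $h^0(G')\le(r-1)(k+M+1)$, whereas $h^0(G)=rk-d+r(1-g)$ by Riemann--Roch. So for fixed $E$ and fixed other sections, $\phi_l$ lies in a linear subspace of codimension at least $k-M'$, with $M'$ independent of $k$. Hence $\mathcal K\setminus\mathcal K^\circ$ has codimension at least $k-M'$.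

For $k-M'>j/2$ the map $H^j(U)=H^j(\mathcal K)\to H^j(\mathcal K^\circ)$ is injective. The injective map $H^j(\operatorname{Bun}_{r,d}C)\to H^j(\mathcal K^\circ)$ factors through $q_k^*$, which proves the lemma.
\end{proof}

\subsection{Monodromy}

\begin{proof}[Proof of Theorem~\ref{thm:image}]
Let $z\in A^p(\mathcal V)$ and $\Phi=\operatorname{cl}_C(z)$. By Lemma~\ref{lem:invariants} we must show that $\Phi$ is $Sp$-invariant. Take $k$ as in Lemma~\ref{lem:quot} for $j=2p$, and let $\ell$ be a loop in $H'$ based at $h$. The families $Q_k$, $C'$ and $Q_k\times_{H'}C'$ are smooth and proper over $H'$. So $\ell$ acts by ring automorphisms on $H^*(Q_{k,C})$ and $H^*(C)$, diagonally on $H^*(Q_{k,C}\times C)$, and it fixes every class restricted from the total space. In particular it fixes $q_k^*\Phi$, which is the restriction of the class of the pullback of $z$ to $Q_k$, and it fixes the Chern classes of the universal kernel on $Q_{k,C}\times C$. As $\ell$ preserves the K\"unneth degrees and fixes $1$ and $[\mathrm{pt}]$, it fixes $q_k^*a_i$, $q_k^*f_i$ and $\sum_lq_k^*b_i^l\otimes\alpha_l$. The last statement says that $\ell$ transforms the classes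 $q_k^*b_i^l$ contragrediently to the $\alpha_l$. Let $\bar\ell\in Sp$ be the action of $\ell$ on $H^1(C)$. Then $q_k^*(\bar\ell y)=\ell\,q_k^*y$ holds for the generators $y$, hence for all $y$, and
\[
q_k^*(\bar\ell\Phi)=\ell\,q_k^*\Phi=q_k^*\Phi .
\]
By Lemma~\ref{lem:quot}, $\bar\ell\Phi=\Phi$.

Since $H'\to\mathcal H_g$ is a finite cover, the monodromy group of $H'$ has finite index in the monodromy group of $\mathcal H_g$. The latter contains the level-$2$ congruence subgroup of $Sp_{2g}(\mathbb Z)$ by A'Campo's theorem \cite{ACampo}. So the monodromy group of $H'$ has finite index in $Sp_{2g}(\mathbb Z)$, and it is Zariski dense in $Sp$ by Borel's density theorem. The stabilizer of $\Phi$ in the finite-dimensional algebraic representation $H^{2p}(\operatorname{Bun}_{r,d}C)$ is Zariski closed, so it is all of $Sp$.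
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACampo} A'Campo, \emph{Tresses, monodromie et le groupe symplectique}, 1979.

\bibitem{EGA} EGA IV.

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Saha} Shubham Saha, \emph{Cycles in the universal moduli stack of bundles of rank two over genus two curves}, arXiv:2604.11958 (2026).

\bibitem{Voisin} Voisin, \emph{Hodge Theory and Complex Algebraic Geometry II}.

\end{thebibliography}
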